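# A symmetric algebra of period four with an infinite mutation class

## 1. A quiver with potential on sixteen vertices

Throughout, $K$ is an algebraically closed field, and an algebra is a basic, connected, finite-dimensional $K$-algebra. Modules are right modules and paths are composed from left to right. So if $\Lambda=KQ/I$, then $e_x\Lambda e_y$ is spanned by the paths from $x$ to $y$. We put $P_x=e_x\Lambda$; then $\operatorname{Hom}_\Lambda(P_x,P_y)=e_y\Lambda e_x$, acting by left multiplication. We write $D=\operatorname{Hom}_K(-,K)$. The indices $i,j,k$ run over $\{1,2,3\}$.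

Let $Q$ be the quiver with vertices $(u,v)$, $u,v\in\{0,1,2,3\}$, and arrows
$$\alpha_i^v:(0,v)\to(i,v),\qquad \beta_j^u:(u,j)\to(u,0),\qquad \gamma_{ij}:(i,0)\to(0,j).$$
Put $W=\sum_{i,j}\gamma_{ij}\big(\alpha_i^j\beta_j^i-\beta_j^0\alpha_i^0\big)$ and $\Lambda=KQ/J$, where $J$ is generated by the cyclic derivatives of $W$, that is, by
$$\alpha_i^j\beta_j^i-\beta_j^0\alpha_i^0,\quad \beta_j^i\gamma_{ij},\quad \gamma_{ij}\alpha_i^j,\quad \sum_i\alpha_i^0\gamma_{ij},\quad \sum_j\gamma_{ij}\beta_j^0\qquad(i,j\in\{1,2,3\}). \tag{1}$$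
We write $A_i=(i,0)$, $B_j=(0,j)$, $Z=(0,0)$, $D_{ij}=(i,j)$.

**Theorem 1.** Let $K$ be any algebraically closed field.

1. $\Lambda$ is a basic connected symmetric algebra, and $\dim\Lambda=294$.
2. $\Omega^4_{\Lambda^e}(\Lambda)\cong\Lambda$, and the period is exactly $4$.
3. Mutate $\Lambda$ successively at $B_1,B_2,B_3,A_1,A_2,A_3,B_1,B_2,\dots$, and let $\Lambda_t$ be the algebra obtained after $3t$ mutations. Then
$$\dim\Lambda_t=18\,\ell_t^2+72\,\ell_t+78,\qquad \ell_0=2,\ \ell_1=3,\ \ell_{t+2}=3\ell_{t+1}-\ell_t . \tag{2}$$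
The $\ell_t$ increase strictly, so the $\Lambda_t$ are pairwise non-isomorphic and the mutation class $\mu_\bullet(\Lambda)$ is infinite.

The theorem answers a question from Adam Skowyrski, "Iterated mutations of symmetric periodic algebras", arXiv:2602.17323 (2026), namely the conjecture that *for a periodic algebra $\Lambda$ the mutation class $\mu_\bullet(\Lambda)$ is finite* (with $\Lambda$ symmetric, since only then is the class defined below). Theorem 1 says that the conjecture is false over every algebraically closed field.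

In words: a symmetric algebra can be altered at a vertex by a mutation, which produces another symmetric algebra, derived equivalent to the first and with as many simple modules. The conjecture says that if the projective bimodule resolution of $\Lambda$ repeats, then iterated mutations give only finitely many algebras. Here the resolution repeats after four steps, and a single explicit infinite sequence of mutations gives algebras of dimensions $294,\ 456,\ 1464,\dots$ without bound. At the end we prove a general criterion (Theorem 2) that isolates what makes the sequence grow.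

To picture $Q$: it has a $4\times4$ grid of vertices; the $\alpha$'s lead away from row $0$, the $\beta$'s lead into column $0$, and the nine arrows $\gamma_{ij}$ lead back from $A_i$ to $B_j$. Each pair $(i,j)$ gives two oriented triangles through $\gamma_{ij}$, one via $D_{ij}$ and one via $Z$. The potential $W$ is the signed sum of these triangles. The cyclic derivative $\partial_aW$ rotates each occurrence of $a$ in a cyclic word to the front and deletes it. For example, for a triangle $a:1\to2$, $b:2\to3$, $c:3\to1$ and $W=abc$, the derivatives are $\partial_aW=bc$, $\partial_bW=ca$, $\partial_cW=ab$. For our $W$ the derivatives by $\gamma_{ij},\alpha_i^j,\beta_j^i,\beta_j^0,\alpha_i^0$ are, up to sign, the five families in (1), in this order.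

## 2. Periodicity, silting mutation, mutation classes

**Definition (symmetric algebra).** $\Lambda$ is symmetric if there is a linear form $\Theta:\Lambda\to K$ with $\Theta(\lambda\mu)=\Theta(\mu\lambda)$ for which the bilinear form $(\lambda,\mu)\mapsto\Theta(\lambda\mu)$ is nondegenerate.

**Definition (periodic algebra).** Let $\Lambda^e=\Lambda^{op}\otimes_K\Lambda$, so that $\Lambda^e$-modules are $\Lambda$-bimodules, and let $\Omega_{\Lambda^e}$ denote the kernel of a projective cover. $\Lambda$ is periodic if $\Omega^d_{\Lambda^e}(\Lambda)\cong\Lambda$ for some $d\ge1$; the least such $d$ is the period.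

*Example.* Let $\Lambda=K[x]/(x^2)$. Then $\Lambda^e=K[x,y]/(x^2,y^2)$ and $\Lambda=\Lambda^e/(x-y)$. The ideal $(x-y)$ is spanned by $x-y$ and $xy$, and $(x+y)$ by $x+y$ and $xy$. As $(x-y)(x+y)=0$ and all these spaces have dimension $2$ in the $4$-dimensional $\Lambda^e$, each of the two ideals is the annihilator of the other. Hence $\Omega(\Lambda)=(x-y)\cong\Lambda^e/(x+y)$ and $\Omega^2(\Lambda)\cong(x+y)\cong\Lambda^e/(x-y)=\Lambda$.

Let $\mathcal K^b_\Lambda=K^b(\operatorname{proj}\Lambda)$. A complex $T$ in it is *silting* if $\operatorname{Hom}(T,T[n])=0$ for all $n>0$ and $T$ generates $\mathcal K^b_\Lambda$ as a thick subcategory; it is *tilting* if moreover $\operatorname{Hom}(T,T[n])=0$ for all $n\ne0$. If $\Lambda$ has $n$ simple modules, a complex is *basic* if it is a direct sum of $n$ pairwise non-isomorphic indecomposable objects. A *left $\operatorname{add}Y$-approximation* of $X$ is a map $f:X\to Y'$ with $Y'\in\operatorname{add}Y$ through which every map from $X$ to an object of $\operatorname{add}Y$ factors.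

**Definition (mutation).** Let $T=X\oplus Y$ be basic silting with $X$ indecomposable. Take a triangle $X\xrightarrow{f}Y'\to X'\to X[1]$ with $f$ a minimal left $\operatorname{add}Y$-approximation. Then $X'$ is indecomposable and unique up to isomorphism, and $\mu_X(T)=X'\oplus Y$ is again basic silting.

We use the following facts freely. First, $f$ need not be minimal: for any left $\operatorname{add}Y$-approximation with cone $X'$, $\mu_X(T)$ is the basic additive generator of $\operatorname{add}(X'\oplus Y)$, and this category does not depend on the choice of $f$. Second, if $\Lambda$ is symmetric and $i$ is a vertex, then $\mu_{P_i}(\Lambda)$ is a tilting complex, and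
$$\mu_i(\Lambda):=\operatorname{End}_{\mathcal K^b_\Lambda}(\mu_{P_i}(\Lambda))$$
is a basic symmetric algebra, derived equivalent to $\Lambda$, with the same vertex set (the new summand inherits the label $i$). So mutations can be iterated.

**Definition (mutation class).** $\mu_\bullet(\Lambda)$ is the set of isomorphism classes of all algebras $\mu_{i_r}(\cdots\mu_{i_2}(\mu_{i_1}(\Lambda))\cdots)$, with $r\ge0$ and $(i_r,\dots,i_1)$ any sequence of vertices.

All iterated mutations can be followed inside $\mathcal K^b_\Lambda$. Suppose $\Gamma=\operatorname{End}(T)$ with $T=\bigoplus T_i$ basic tilting. The derived equivalence $K^b(\operatorname{proj}\Gamma)\simeq\mathcal K^b_\Lambda$ with $\Gamma\mapsto T$ sends $P_i^\Gamma$ to $T_i$, and it preserves triangles and approximations. Hence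
$$\mu_i(\Gamma)\cong\operatorname{End}(\mu_{T_i}(T)). \tag{3}$$
If $\Gamma$ is symmetric, then $\mu_{T_i}(T)$ is again tilting, because it corresponds to $\mu_{P_i^\Gamma}(\Gamma)$.

## 3. One and two simple modules, and the Euler form

**One simple module.** Here $Y=0$, the approximation is $P_1\to0$, its cone is $P_1[1]$, and $\operatorname{End}(P_1[1])=\Lambda$. So $\mu_\bullet(\Lambda)=\{\Lambda\}$ for every local symmetric algebra, for instance for the periodic algebra $K[x]/(x^2)$.

**Euler form.** Dimensions after mutation can be read off from classes in the Grothendieck group. For $X,Y\in\mathcal K^b_\Lambda$ put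
$$\chi(X,Y)=\sum_n(-1)^n\dim\operatorname{Hom}(X,Y[n]).$$
This is bilinear on $K_0(\mathcal K^b_\Lambda)$, the free abelian group on the $[P_x]$, and $\chi(P_x,P_y)=c(y,x)$ with $c(x,y)=\dim e_x\Lambda e_y$. If $T$ is tilting, all terms with $n\ne0$ vanish, so for summands $T',T''$ of $T$
$$\dim\operatorname{Hom}(T',T'')=\chi(T',T''). \tag{4}$$

**Two simple modules.** Let $\Lambda$ have arrows $a:1\to2$, $b:2\to1$ and relations $aba=0=bab$. It has basis $e_1,e_2,a,b,ab,ba$ and is symmetric via $\Theta(ab)=\Theta(ba)=1$, zero on the other basis elements. We mutate at $1$. As $\operatorname{Hom}(P_1,P_2)=e_2\Lambda e_1=Kb$, left multiplication by $b$ is a left $\operatorname{add}P_2$-approximation $P_1\to P_2$. Its cone $X'$ has class $[P_2]-[P_1]$. The Cartan numbers are $c(1,1)=c(2,2)=2$ and $c(1,2)=c(2,1)=1$, so by (4) the algebra $\Gamma=\operatorname{End}(X'\oplus P_2)$ has Cartan numbers $\chi(X',X')=2-1-1+2=2$, $\chi(X',P_2)=\chi(P_2,X')=2-1=1$ and $\chi(P_2,P_2)=2$, the same as before. In fact $\Gamma\cong\Lambda$. Indeed, let $a,b$ now span $e_1\Gamma e_2$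 and $e_2\Gamma e_1$. The symmetrizing form pairs these two lines nondegenerately, so $ab\ne0\neq ba$; thus $ab$ spans the radical of the local algebra $e_1\Gamma e_1$, and $ba$ that of $e_2\Gamma e_2$. Finally $aba\in Ka$ and $ab$ is nilpotent, so $aba=0$, and likewise $bab=0$. By symmetry the same holds at vertex $2$, so $\mu_\bullet(\Lambda)=\{\Lambda\}$.

To show that a class is infinite it is enough to find members of unbounded dimension, and by (4) this is a question about classes in $K_0$.

## 4. Preprojective modules over a path algebra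

Repeated operations on projective modules that grow exponentially are familiar from path algebras of wild quivers. We recall what we need.

Let $H$ be the path algebra of a connected acyclic non-Dynkin quiver with vertices $x_1,\dots,x_r$. Write $P^H_x=e_xH$, and let $\tau$ be the Auslander–Reiten translation. A module is *preprojective* if it is a direct sum of modules $\tau^{-m}P^H_x$, and *preinjective* if it is a direct sum of modules $\tau^mI^H_x$ with $I_x^H$ indecomposable injective ($m\ge0$). The following is textbook material (Assem–Simson–Skowroński, *Elements of the Representation Theory of Associative Algebras* 1, Ch. IV, VIII).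

- $H$ is hereditary: submodules of projectives are projective, and $\operatorname{Ext}^2_H=0$.
- The $\tau^{-m}P^H_x$ are indecomposable, non-injective and pairwise non-isomorphic. $\tau$ is an equivalence from modules without projective summands to modules without injective summands, with inverse $\tau^{-1}$. So $\operatorname{Hom}(\tau^{-1}N,\tau^{-1}N')\cong\operatorname{Hom}(N,N')$ for preprojective $N,N'$.
- If $L$ is indecomposable and $\operatorname{Hom}_H(L,N)\ne0$ with $N$ preprojective, then $L$ is preprojective.
- $\operatorname{Ext}^1_H(M,L)\cong D\operatorname{Hom}_H(L,\tau M)$.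

Order the vertices so that $\operatorname{Hom}_H(P^H_{x_q},P^H_{x_p})=0$ for $q>p$; sinks come first. Line up all indecomposable preprojectives as
$$M_{mr+p}=\tau^{-m}P^H_{x_p}\qquad(m\ge0,\ 1\le p\le r).$$

**Lemma 1.** (a) $\operatorname{Hom}_H(M_q,M_p)=0$ for $q>p$, and $\operatorname{End}_H(M_q)=K$. (b) For each $s\ge1$ there is an almost split sequence
$$0\to M_s\to E_s\to M_{s+r}\to0,\qquad E_s\in\operatorname{add}(M_{s+1}\oplus\dots\oplus M_{s+r-1}). \tag{5}$$

*Proof.* (a) Applying a power of $\tau$ we may assume that $M_p$ is projective. If $M_q$ is also projective, the claim is the choice of the order. Otherwise $M_q$ is indecomposable and not projective. The image of a map to a projective module is projective, so it splits off $M_q$ and is $0$. Also $\operatorname{End}(M_q)\cong\operatorname{End}(P_x^H)=e_xHe_x=K$, because the quiver is acyclic.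

(b) $M_s$ is not injective and $\tau^{-1}M_s=M_{s+r}$, so the almost split sequence exists. An indecomposable summand $X$ of $E_s$ admits irreducible maps $M_s\to X\to M_{s+r}$. As $\operatorname{Hom}(X,M_{s+r})\neq0$, $X$ is preprojective, say $X=M_q$, and (a) gives $s\le q\le s+r$. A nonzero endomorphism of $M_s$ or $M_{s+r}$ is an isomorphism, hence not irreducible. So $q\ne s,s+r$. $\square$

**The complete bipartite quiver $K_{3,3}$.** This is the case we shall use. Let $H$ have vertices $B_1,B_2,B_3,A_1,A_2,A_3$ (in this order) and one arrow $\gamma_{ij}:A_i\to B_j$ for each pair. $P^H_{B_j}$ is simple, $P^H_{A_i}$ has basis $e_{A_i},\gamma_{i1},\gamma_{i2},\gamma_{i3}$, and $\operatorname{rad}P^H_{A_i}=\bigoplus_jP^H_{B_j}$. Write $N_t^k=M_{3t+k}$, so $N_0^k=P^H_{B_k}$, $N_1^k=P^H_{A_k}$ and $N_{t+2}^k=\tau^{-1}N_t^k$. The sequences (5) are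
$$0\to N_t^k\to N_{t+1}^1\oplus N_{t+1}^2\oplus N_{t+1}^3\to N_{t+2}^k\to0 . \tag{6}$$
To see this, apply $\tau^{-1}$ repeatedly to reduce to $t=0,1$, and find the targets $X$ of irreducible maps from $N_t^k$. If $X$ is projective, $N^k_t$ is a summand of $\operatorname{rad}X$; if not, $\tau X\to N_t^k$ is irreducible, and as $N_t^k$ is projective, $\tau X$ is a summand of $\operatorname{rad}N_t^k$. For $t=0$ the radical of $N_0^k$ is zero, so $X$ is projective, and each $P^H_{A_i}$ occurs once. For $t=1$, $P^H_{A_k}$ is not a summand of the radical of a projective, so $X=\tau^{-1}P^H_{B_j}=N_2^j$, each once.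

By (6), the total dimension of $N_t^k$ at the vertices $B_1,B_2,B_3$ is independent of $k$; call it $\beta_t$. Then
$$\beta_0=1,\quad\beta_1=3,\quad \beta_{t+2}=3\beta_{t+1}-\beta_t,\quad\text{so }\beta_2=8,\ \beta_3=21,\dots \tag{7}$$
Since $\beta_{t+2}-\beta_{t+1}=\beta_{t+1}+(\beta_{t+1}-\beta_t)$, the sequence is strictly increasing.

## 5. Trivial extensions: the complexes grow, their endomorphism algebras do not

How can a symmetric algebra imitate the sequences (5)? Suppose $\Lambda$ is symmetric, $f=e_{x_1}+\dots+e_{x_r}$, and $H\subset f\Lambda f$ is a unital subalgebra that is a path algebra as in §4, with primitive idempotents $e_{x_p}$. We have the functor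
$$F=-\otimes_Hf\Lambda:\ D^b(\operatorname{mod}H)=K^b(\operatorname{proj}H)\to\mathcal K^b_\Lambda,\qquad F(P_x^H)=P_x .$$
For $G\in\mathcal K^b_\Lambda$ we have $\operatorname{Hom}_\Lambda(e_xH\otimes_Hf\Lambda,G)=Ge_x=\operatorname{Hom}_H(e_xH,Gf)$ termwise. Since $M$ is represented by a bounded complex of projectives, this gives
$$\operatorname{Hom}(F(M),G)=\operatorname{Hom}_{D(H)}(M,Gf). \tag{8}$$
Applying $F$ to (5) gives triangles $F(M_s)\to F(E_s)\to F(M_{s+r})\to F(M_s)[1]$, which look like mutation triangles.

The first symmetric algebra to try is the trivial extension $\Lambda=H\oplus DH$ of a wild $H$, with product $(h,\varphi)(h',\varphi')=(hh',h\varphi'+\varphi h')$ and $\Theta(h,\varphi)=\varphi(1)$. Here $f=1$. The proof of Proposition 2 below applies to it: its only input is that $\operatorname{Hom}_H(DH,N)=0$ for preprojective $N$, which holds because the indecomposable injectives are not preprojective. So mutating in the order $x_1,\dots,x_r$, and this $m$ times over, leads from $\Lambda=F(H)$ to $F(\tau^{-m}H)$. The class of this complex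 does become large. But put $X=\tau^{-m}H$. By (8),
$$\operatorname{End}(F(X))=\operatorname{Hom}_{D(H)}\big(X,X\otimes^L_H(H\oplus DH)\big)=\operatorname{End}_H(X)\oplus\operatorname{Hom}_{D(H)}(X,X\otimes_H^LDH).$$
The functor $-\otimes^L_HDH$ is the Nakayama functor, so the second space is $D\operatorname{End}_H(X)$, and $\operatorname{End}_H(\tau^{-m}H)\cong\operatorname{End}_H(H)=H$. Hence the dimension is $2\dim H$ for every $m$. All summands are translated together, so their mutual Hom spaces do not change. This is the point where the attempt stops.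

To see growth we need summands that stay in place, so $f\ne1$, and the growth is then measured by $\operatorname{Hom}(F(M_s),(1-f)\Lambda)=\operatorname{Hom}_H(M_s,V)$ with $V=(1-f)\Lambda f$. But the fixed summands interfere with the mutation: a left approximation of $F(M_s)$ must also catch all maps to $(1-f)\Lambda$, and $F(M_s)\to F(E_s)$ may miss some. Already at the first step, suppose there is an arrow $a:z\to x_1$ of $\Lambda$ with $z$ outside $\{x_1,\dots,x_r\}$. The corresponding map $P_{x_1}\to P_z$ cannot factor through sums of $P_{x_q}$ with $q\ne1$, since then $a$ would be a sum of products of two radical elements. In general, (5) gives the exact sequence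
$$\operatorname{Hom}_H(E_s,V)\to\operatorname{Hom}_H(M_s,V)\to\operatorname{Ext}^1_H(M_{s+r},V)\cong D\operatorname{Hom}_H(V,M_s),$$
so nothing is missed as soon as $V$ has no maps to preprojectives. This is the condition to impose, on $V$ and on the part of $f\Lambda f$ outside $H$.

## 6. Mutation along a preprojective component

**Setting (S).** $\Lambda$ is a basic connected symmetric algebra, $f=e_{x_1}+\dots+e_{x_r}$, $0\ne f\ne1$. $H\subset f\Lambda f$ is a unital subalgebra which is the path algebra of a connected acyclic non-Dynkin quiver with primitive idempotents $e_{x_p}$. $f\Lambda f=H\oplus U$ with $U$ a nilpotent two-sided ideal of $f\Lambda f$. Put $V=(1-f)\Lambda f$ and $\widehat V=U\oplus V$, a right $H$-module. Assume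
$$\operatorname{Hom}_H(\widehat V,N)=0\quad\text{for every preprojective $H$-module }N. \tag{9}$$

With the $M_s$ of §4, put
$$T_s=F(M_s)\oplus\dots\oplus F(M_{s+r-1})\oplus(1-f)\Lambda,\qquad\text{so } T_1=\Lambda .$$

**Proposition 2.** In setting (S), each $F(M_s)$ is indecomposable and $\mu_{F(M_s)}(T_s)\cong T_{s+1}$ for all $s\ge1$.

*Proof.* The second claim is proved by induction on $s$: $T_1=\Lambda$ is basic silting, and if $T_s$ is basic silting, the claim shows that $T_{s+1}$ is too.

**Step 1: $F(M_s)$ is indecomposable.** The aim is a local endomorphism ring. Let $M^\bullet$ be a projective resolution of $M=M_s$. The terms of $F(M^\bullet)$ lie in $\operatorname{add}f\Lambda$, so chain endomorphisms and homotopies are matrices over $f\Lambda f=H\oplus U$, while the differential has entries in $H$. As $H$ is a subalgebra and $U$ an ideal, chain maps and homotopies split into their $H$-part and their $U$-part: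
$$\operatorname{End}(F(M))=\operatorname{End}_H(M)\oplus\operatorname{Hom}_{D(H)}(M,M^\bullet\otimes_HU).$$
The second summand consists of the classes of chain maps with entries in $U$; it is an ideal, and nilpotent because $U$ is. The quotient is $\operatorname{End}_H(M)=K$. So $\operatorname{End}(F(M))$ is local.

**Step 2: the vanishing that makes (5) an approximation.** We claim
$$\operatorname{Hom}(F(M_{s+r}),R[1])=0\quad\text{for }R=(1-f)\Lambda\text{ and for }R=F(M_q),\ s<q<s+r. \tag{10}$$
For $R=(1-f)\Lambda$, (8) turns the space into $\operatorname{Ext}^1_H(M_{s+r},V)\cong D\operatorname{Hom}_H(V,M_s)=0$ by (9). For $R=F(N)$ with $N=M_q$ and projective resolution $N^\bullet$, we have $Rf=N^\bullet\otimes_H(H\oplus U)$, and the space is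
$$\operatorname{Ext}^1_H(M_{s+r},N)\oplus\operatorname{Hom}_{D(H)}(M_{s+r},X[1]),\qquad X=N^\bullet\otimes_HU .$$
The first term is $D\operatorname{Hom}_H(M_q,M_s)=0$ by Lemma 1(a). For the second, $N^\bullet$ lives in degrees $-1,0$, so $X$ has cohomology only in these degrees, and $H^0(X)=N\otimes_HU$. The truncation triangle $H^{-1}(X)[1]\to X\to H^0(X)\to$ gives an exact sequence
$$\operatorname{Ext}^2_H(M_{s+r},H^{-1}(X))\to\operatorname{Hom}_{D(H)}(M_{s+r},X[1])\to\operatorname{Ext}^1_H(M_{s+r},N\otimes_HU).$$
The left term vanishes since $H$ is hereditary. The right term is $D\operatorname{Hom}_H(N\otimes_HU,M_s)$. As $N$ is a quotient of some $H^n$, $N\otimes_HU$ is a quotient of $U^n$, and $\operatorname{Hom}_H(U^n,M_s)=0$ by (9). So the middle term vanishes.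

**Step 3: the mutation.** We identify the new summand. Write $T_s=F(M_s)\oplus Y$. Applying $F$ to (5) gives a triangle $F(M_s)\xrightarrow{g}F(E_s)\to F(M_{s+r})\to F(M_s)[1]$ with $F(E_s)\in\operatorname{add}Y$. For $R\in\operatorname{add}Y$ the sequence
$$\operatorname{Hom}(F(E_s),R)\to\operatorname{Hom}(F(M_s),R)\to\operatorname{Hom}(F(M_{s+r}),R[1])$$
is exact and its last term is $0$ by (10). So $g$ is a left $\operatorname{add}Y$-approximation with cone $F(M_{s+r})$, and $\mu_{F(M_s)}(T_s)$ is the basic additive generator of $\operatorname{add}(F(M_{s+r})\oplus Y)$. It has as many indecomposable summands as $T_s$, one more than $Y$. Since $F(M_{s+r})$ is indecomposable, it is the new summand, and the result is $F(M_{s+r})\oplus Y=T_{s+1}$. $\square$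

By (3) and induction, **every $\operatorname{End}(T_s)$ lies in $\mu_\bullet(\Lambda)$**: it is obtained from $\Lambda$ by $s-1$ mutations at $x_1,\dots,x_r,x_1,\dots$ in cyclic order. Moreover every $T_s$ is tilting, as noted after (3).

It remains to show that the algebra of §1 is symmetric and periodic, and to find in it a piece as in setting (S).

## 7. The preprojective algebra of type $D_4$

The structure of $\Lambda$ comes from a smaller algebra. Let $\Pi$ be the preprojective algebra of type $D_4$: vertices $0,1,2,3$, arrows $a_i:0\to i$ and $a_i^*:i\to0$, relations $\sum_ia_ia_i^*=0$ and $a_i^*a_i=0$. Grade it by $|a_i|=0$, $|a_i^*|=1$. Put $p_i=a_ia_i^*$, with indices mod $3$ in $p_{i\pm1}$.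

**Step 1: a basis.** The goal is a list of all spaces $e_u\Pi_de_v$. Closed paths at $0$ are words in $p_1,p_2,p_3$. A path through the relation $a_i^*a_i$ that starts and ends at $0$ contains $a_i(a_i^*a_i)a_i^*=p_i^2$. So
$$E:=e_0\Pi e_0=K\langle p_1,p_2,p_3\rangle/\big(\textstyle\sum p_i,\ p_1^2,p_2^2,p_3^2\big).$$
Eliminating $p_3=-p_1-p_2$ leaves $p_1^2=p_2^2=0$ and $p_1p_2=-p_2p_1$. So $E$ is an exterior algebra with basis $1,p_1,p_2,s:=p_1p_2$. Moreover $p_2p_3=-p_2p_1=s$ and $p_3p_1=-p_2p_1=s$, and likewise with reversed order; so $p_ip_{i+1}=s=-p_{i+1}p_i$ for all $i$.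

A path from $0$ to $i$ is $wa_i$ with $w$ a word in the $p$'s. The only relations beyond those of $E$ come from ending with $a_ia_i^*a_i=p_ia_i$. So $e_0\Pi e_i=Ea_i\cong E/Ep_i$. In the same way $e_i\Pi e_0=a_i^*E\cong E/p_iE$, and for $i\ne j$ $e_i\Pi e_j=a_i^*Ea_j\cong E/(p_iE+Ep_j)$. For $i=j$ there is also the trivial path, and $a_i^*a_i$ itself is zero, so $e_i\Pi e_i=Ke_i\oplus a_i^*Ea_i$ with $a_i^*Ea_i\cong E/(K1+p_iE+Ep_i)$. The one-sided ideals $Ep_i$ and $p_iE$ are spanned by $p_i$ and $s$, and any two of the $p$'s are a basis of the degree $1$ part of $E$. Hence the dimensions in degrees $(0,1,2)$, and bases, are: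

| | $e_0\Pi e_0$ | $e_0\Pi e_i$ | $e_i\Pi e_0$ | $e_i\Pi e_i$ | $e_i\Pi e_j\ (i\ne j)$ |
|---|---|---|---|---|---|
| dims | $(1,2,1)$ | $(1,1,0)$ | $(0,1,1)$ | $(1,0,1)$ | $(0,1,0)$ |
| basis | $1;\ p_1,p_2;\ s$ | $a_i;\ p_{i+1}a_i$ | $a_i^*;\ a_i^*p_{i+1}$ | $e_i;\ q_i:=a_i^*p_{i+1}a_i$ | $a_i^*a_j$ |

and $\Pi_d=0$ for $d\ge3$. In total $\dim\Pi_0=7$, $\dim\Pi_1=2+3+3+6=14$, $\dim\Pi_2=1+3+3=7$. Since $a_i^*p_i=0$, we also have $a_i^*p_{i-1}a_i=-q_i$.

**Step 2: a form that is symmetric up to sign.** Let $\theta:\Pi\to K$ be linear with $\theta(s)=\theta(q_i)=1$, vanishing on $\Pi_0$, $\Pi_1$ and on $e_u\Pi_2e_v$ for $u\ne v$. Then for homogeneous $x,y$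
$$\theta(xy)=(-1)^{|x||y|}\theta(yx),\qquad \theta\text{ induces nondegenerate pairings }\Pi_d\times\Pi_{2-d}\to K . \tag{11}$$
Both sides of the first identity vanish unless $|x|+|y|=2$, and also if $x\in e_u\Pi e_v$ and $y\in e_{v'}\Pi e_{u'}$ with $u\ne u'$ or $v\neq v'$. So it is enough to pair $e_u\Pi_de_v$ with $e_v\Pi_{2-d}e_u$, basis element by basis element.

- On $E$: $\theta(p_1p_2)=1=-\theta(p_2p_1)$, $\theta(p_i^2)=0$, and $1$ pairs with $s$.
- $e_0\Pi e_i$ with $e_i\Pi e_0$: $\theta(a_i\cdot a_i^*p_{i+1})=\theta(s)=1=\theta(q_i)=\theta(a_i^*p_{i+1}\cdot a_i)$ in degrees $0,2$. In degrees $1,1$, $\theta(p_{i+1}a_i\cdot a_i^*)=\theta(-s)=-1$ and $\theta(a_i^*\cdot p_{i+1}a_i)=\theta(q_i)=1$.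
- $e_i\Pi e_j$ with $e_j\Pi e_i$, $j=i+1$: $\theta(a_i^*a_j\cdot a_j^*a_i)=\theta(q_i)=1$ and $\theta(a_j^*a_i\cdot a_i^*a_j)=\theta(a_j^*p_{j-1}a_j)=-1$.
- On $e_i\Pi e_i$, $e_i$ pairs with $q_i$ to $1$ in both orders.

In each case the matrix of the pairing is invertible and the sign is as claimed.

## 8. $\Lambda$ as a Segre product: symmetry and Cartan numbers

For graded algebras $R,R'$ the *Segre product* is $\bigoplus_dR_d\otimes R'_d\subset R\otimes R'$. For example, the Segre product of $K[x]$ and $K[y]$ is $K[xy]$. The point here is that a sign $(-1)^{|x||y|}$ occurs in both factors with the same degrees, so it cancels.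

Let $\Pi'=\Pi^{op}$, $b_j=a_j^{op}:j\to0$ and $b_j^*=(a_j^*)^{op}:0\to j$. Its relations are $\sum_jb_j^*b_j=0$ and $b_jb_j^*=0$. We have $e_v\Pi'_de_{v'}=e_{v'}\Pi_de_v$, and (11) holds for $\Pi'$ with the same $\theta$.

**Lemma 3.** $\Lambda\cong\bigoplus_{d=0}^2\Pi_d\otimes\Pi'_d$ via $e_{(u,v)}\mapsto e_u\otimes e_v$, $\alpha_i^v\mapsto a_i\otimes e_v$, $\beta_j^u\mapsto e_u\otimes b_j$, $\gamma_{ij}\mapsto a_i^*\otimes b_j^*$.

*Proof.* The idea is to write both sides as tensor algebras over their degree $0$ parts. Let $A=\Pi_0$ and $A'=\Pi'_0$, the path algebras of the quivers with arrows $a_i$, respectively $b_j$, and $B=A\otimes A'$. The relations of $\Pi$ have degree $1$. So $\Pi=T_A(M)$ with $M=\Pi_1=\mathcal F/\mathcal R$, where $\mathcal F$ is the free $A$-bimodule on the $a_i^*$ (that is, $\bigoplus_iAe_i\otimes e_0A$) and $\mathcal R$ is its sub-bimodule generated by $\sum_ia_ia_i^*$ and the $a_i^*a_i$. Likewise $\Pi'=T_{A'}(M')$, $M'=\mathcal F'/\mathcal R'$.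

Grade $KQ/J$ by $|\gamma_{ij}|=1$, $|\alpha|=|\beta|=0$; the generators (1) are homogeneous. The degree $0$ part is the path algebra of the product quiver, with arrows $\alpha,\beta$, modulo its commutativity squares $\alpha_i^j\beta_j^i=\beta_j^0\alpha_i^0$, which is $B$. The other relations have degree $1$. So $KQ/J=T_B(N)$, where $N$ is the free $B$-bimodule on the $\gamma_{ij}$ modulo these relations. This free bimodule is $\mathcal F\otimes\mathcal F'$, with $\gamma_{ij}=a_i^*\otimes b_j^*$, and the relations are
$$\gamma_{ij}\alpha_i^j=a_i^*a_i\otimes b_j^*,\quad \sum_i\alpha_i^0\gamma_{ij}=\sum_ia_ia_i^*\otimes b_j^*,\quad \beta_j^i\gamma_{ij}=a_i^*\otimes b_jb_j^*,\quad \sum_j\gamma_{ij}\beta_j^0=a_i^*\otimes\sum_jb_j^*b_j .$$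
They generate $\mathcal R\otimes\mathcal F'+\mathcal F\otimes\mathcal R'$. Hence $N=M\otimes M'$, and in degree $d$ we get $N^{\otimes_Bd}=M^{\otimes_Ad}\otimes M'^{\otimes_{A'}d}=\Pi_d\otimes\Pi'_d$. $\square$

**Proof of Theorem 1, part 1.** By Lemma 3, $\dim\Lambda=7^2+14^2+7^2=294$. The ideal $J$ lies in the square of the arrow ideal. A nonzero path in $\Lambda$ contains at most two $\gamma$'s, and a path in the $\alpha,\beta$ alone has length at most $2$. So all paths of length at least $2+3\cdot2+1=9$ vanish in $\Lambda$. Thus $J$ is admissible and $\Lambda$ is basic with Gabriel quiver $Q$, which is connected. Let $\Theta=\theta\otimes\theta$ on $\Lambda_2$ and $\Theta=0$ on $\Lambda_0\oplus\Lambda_1$. For $\lambda=x\otimes x'$ and $\mu=y\otimes y'$ with $|x|=|x'|$, $|y|=|y'|$, the signs in (11) multiply to $1$, so $\Theta(\lambda\mu)=\Theta(\mu\lambda)$. The pairing $\Lambda_d\times\Lambda_{2-d}\to K$ is a tensor product of two nondegenerate pairings, so it is nondegenerate. Hence $\Lambda$ is symmetric. $\square$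

**Cartan numbers.** By Lemma 3,
$$c((u,v),(u',v'))=\sum_d\dim e_u\Pi_de_{u'}\cdot\dim e_{v'}\Pi_de_v .$$
For instance $c(A_i,A_{i'})$ is the scalar product of $(1,0,1)$ (if $i=i'$) or $(0,1,0)$ (if $i\ne i'$) with $(1,2,1)$, so it is $2$ in both cases. Also $c(A_i,B_j)=(0,1,1)\cdot(0,1,1)=2$, $c(A_i,Z)=(0,1,1)\cdot(1,2,1)=3$ and $c(B_j,Z)=(1,2,1)\cdot(1,1,0)=3$. Next, $c(A_i,D_{i'j'})$ is $(1,0,1)\cdot(0,1,1)$ or $(0,1,0)\cdot(0,1,1)$, and $c(B_j,D_{i'j'})$ is $(1,1,0)\cdot(1,0,1)$ or $(1,1,0)\cdot(0,1,0)$; all four are $1$. Together with $c(B_j,B_{j'})=2$ (computed like $c(A_i,A_{i'})$) we have for all $i,i',j,j'$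
$$c(A_i,A_{i'})=c(A_i,B_j)=c(B_j,B_{j'})=2,\quad c(A_i,Z)=c(B_j,Z)=3,\quad c(A_i,D_{i'j'})=c(B_j,D_{i'j'})=1 . \tag{12}$$
Further $c(Z,Z)=1+4+1=6$ and $c(Z,D_{ij})=(1,1,0)\cdot(0,1,1)=1$. Finally $c(D_{ij},D_{i'j'})$ is $2$ if $i=i'$ and $j=j'$, it is $1$ if $i\ne i'$ and $j\ne j'$, and $0$ otherwise. The matrix $c$ is symmetric, because $\Lambda$ is. Equation (12) shows that the six vertices $A_i,B_j$ have the same Cartan numbers with every vertex.

## 9. A self-dual bimodule resolution of length four

We prove part 2. The presentation of $\Lambda$ by a cubic potential gives the first three terms of a bimodule resolution; the symmetrizing form then reflects them to the remaining ones.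

Let $S=KQ_0$, let $V_Q$ be the space spanned by the arrows, and $\mathcal T=KQ=T_S(V_Q)$. Let $\kappa(a,b,c)$ be the cyclically invariant coefficients of $W$: $\kappa(\gamma_{ij},\alpha_i^j,\beta_j^i)=1$ and $\kappa(\gamma_{ij},\beta_j^0,\alpha_i^0)=-1$, together with their cyclic rotations, and $0$ otherwise. Then $J$ is generated by the elements $\rho_a=\sum_{b,c}\kappa(a,b,c)\,bc$, one for each arrow $a$, and $\rho_a$ runs from $t(a)$ to $s(a)$. Put
$$\mathcal B_0=\mathcal B_3=\bigoplus_x\Lambda e_x\otimes e_x\Lambda,\quad \mathcal B_1=\bigoplus_a\Lambda e_{s(a)}\otimes e_{t(a)}\Lambda,\quad \mathcal B_2=\bigoplus_a\Lambda e_{t(a)}\otimes e_{s(a)}\Lambda,$$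
and write $\lambda\otimes_a\mu$, $\lambda\otimes_x\mu$ for elements of a component. Let $m:\mathcal B_0\to\Lambda$ be multiplication and
$$d_1(\lambda\otimes_a\mu)=\lambda a\otimes\mu-\lambda\otimes a\mu,\qquad d_2(\lambda\otimes_a\mu)=\sum_{b,c}\kappa(a,b,c)\,(\lambda\otimes_bc\mu+\lambda b\otimes_c\mu),$$
$$d_3(\lambda\otimes_x\mu)=\sum_{t(a)=x}\lambda\otimes_aa\mu-\sum_{s(a)=x}\lambda a\otimes_a\mu .$$

**Step 1: $\mathcal B_2\xrightarrow{d_2}\mathcal B_1\xrightarrow{d_1}\mathcal B_0\xrightarrow{m}\Lambda\to0$ is exact.** This step turns generators of $J$ into generators of $\ker d_1$. Let $\delta:\mathcal T\otimes_SV_Q\otimes_S\mathcal T\to\mathcal T\otimes_S\mathcal T$, $\delta(x\otimes v\otimes y)=xv\otimes y-x\otimes vy$. It is injective: among the terms of an element with longest left factor $x$, the part $xv\otimes y$ determines them, and nothing cancels it. Let $\partial:\mathcal T\to\mathcal T\otimes_SV_Q\otimes_S\mathcal T$ be the derivation with $\partial(v)=1\otimes v\otimes1$, so $\partial(v_1\cdots v_n)=\sum_kv_1\cdots v_{k-1}\otimes v_k\otimes v_{k+1}\cdots v_n$.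 Telescoping gives $\delta\partial(x)=x\otimes1-1\otimes x$.

*Exactness at $\Lambda$ and $\mathcal B_0$.* Clearly $m$ is onto and $md_1=0$. If $\sum x_ky_k=0$ in $\Lambda$, then $\sum x_k\otimes y_k=\sum(x_k\otimes1-1\otimes x_k)y_k$, and each $x_k\otimes1-1\otimes x_k$ is in the image of $d_1$ by the formula for $\delta\partial$.

*Exactness at $\mathcal B_1$.* Let $\xi\in\mathcal T\otimes_SV_Q\otimes_S\mathcal T$ lift an element of $\ker d_1$. Then $\delta\xi\in J\otimes\mathcal T+\mathcal T\otimes J$, say $\delta\xi=\sum j_k\otimes t_k+\sum t'_l\otimes j'_l$ with $j_k,j_l'\in J$. Put $\eta=\xi-\sum\partial(j_k)t_k+\sum t'_l\partial(j'_l)$. Since $\delta(\partial(j_k)t_k)=j_k\otimes t_k-1\otimes j_kt_k$ and $\delta(t_l'\partial(j'_l))=t'_lj'_l\otimes1-t'_l\otimes j'_l$,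
$$\delta\eta=1\otimes\sum j_kt_k+\sum t'_lj'_l\otimes1 .$$
Multiplication kills $\delta\eta$, so with $r=\sum j_kt_k\in J$ we get $\sum t'_lj'_l=-r$. Thus $\delta\eta=1\otimes r-r\otimes1=-\delta\partial(r)$, and $\eta=-\partial(r)$ by injectivity. So $\ker d_1$ lies in the sub-bimodule generated by the image of $\partial(J)$. Now $\partial(x\rho_ay)=\partial(x)\rho_ay+x\,\partial(\rho_a)\,y+x\rho_a\partial(y)$, and the first and third terms vanish in $\mathcal B_1$. So $\ker d_1$ lies in the sub-bimodule generated by the images of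
$$\partial(\rho_a)=\sum_{b,c}\kappa(a,b,c)(1\otimes b\otimes c+b\otimes c\otimes1),$$
which are $d_2(e_{t(a)}\otimes_ae_{s(a)})$. Conversely $d_1$ sends the image of $\partial(\rho_a)$ to $\rho_a\otimes1-1\otimes\rho_a=0$.

**Step 2: duality.** This step produces the left half of the resolution. Pair $\Lambda e_x\otimes e_y\Lambda$ with $\Lambda e_y\otimes e_x\Lambda$ by
$$\langle\lambda_1\otimes\mu_1,\lambda_2\otimes\mu_2\rangle=\Theta(\lambda_1\mu_2)\,\Theta(\lambda_2\mu_1).$$
The form $\Theta$ pairs $\Lambda e_x$ with $e_x\Lambda$ nondegenerately, so this pairing is nondegenerate. It is symmetric under exchange of the arguments, and $\langle\lambda z\mu,z'\rangle=\langle z,\mu z'\lambda\rangle$ because $\Theta(\lambda\lambda_1\mu_2)=\Theta(\lambda_1\mu_2\lambda)$ and $\Theta(\lambda_2\mu_1\mu)=\Theta(\mu\lambda_2\mu_1)$. So $z'\mapsto\langle-,z'\rangle$ gives isomorphisms of bimodules $D(\mathcal B_0)\cong\mathcal B_3$, $D(\mathcal B_1)\cong\mathcal B_2$, $D(\mathcal B_2)\cong\mathcal B_1$, and $D(\Lambda)\cong\Lambda$ via $\Theta$.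

*$d_2$ is self-adjoint.* For $z=\lambda\otimes_a\mu$ and $z'=\lambda'\otimes_{a'}\mu'$ in $\mathcal B_2$, only the components with $b=a'$, respectively $c=a'$, of $d_2z$ pair nontrivially with $z'$:
$$\langle d_2z,z'\rangle=\sum_c\kappa(a,a',c)\,\Theta(\lambda\mu')\Theta(\lambda'c\mu)+\sum_b\kappa(a,b,a')\,\Theta(\lambda b\mu')\Theta(\lambda'\mu).$$
Exchanging the roles,
$$\langle d_2z',z\rangle=\sum_c\kappa(a',a,c)\,\Theta(\lambda'\mu)\Theta(\lambda c\mu')+\sum_b\kappa(a',b,a)\,\Theta(\lambda'b\mu)\Theta(\lambda\mu').$$
These agree, since $\kappa(a,a',c)=\kappa(a',c,a)$ and $\kappa(a,b,a')=\kappa(a',a,b)$.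

*$d_3$ is adjoint to $d_1$.* For $\lambda\otimes_a\mu\in\mathcal B_1$ and $\lambda'\otimes_x\mu'\in\mathcal B_3$, both $\langle d_1(\lambda\otimes_a\mu),\lambda'\otimes_x\mu'\rangle$ and $\langle\lambda\otimes_a\mu,d_3(\lambda'\otimes_x\mu')\rangle$ equal
$$[t(a)=x]\,\Theta(\lambda a\mu')\Theta(\lambda'\mu)-[s(a)=x]\,\Theta(\lambda\mu')\Theta(\lambda'a\mu),$$
where a bracket is $1$ if the condition holds and $0$ otherwise.

So the exact functor $D$ turns the sequence of Step 1 into an exact sequence $0\to\Lambda\to\mathcal B_3\xrightarrow{d_3}\mathcal B_2\xrightarrow{d_2}\mathcal B_1$. Splicing it with Step 1, we see that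
$$0\to\Lambda\to\mathcal B_3\xrightarrow{d_3}\mathcal B_2\xrightarrow{d_2}\mathcal B_1\xrightarrow{d_1}\mathcal B_0\xrightarrow{m}\Lambda\to0 \tag{13}$$
is exact.

**Step 3: $\Omega^4_{\Lambda^e}(\Lambda)\cong\Lambda$.** We compare (13) with the minimal resolution. Every term in the formulas for $d_1,d_2,d_3$ contains an arrow as a factor, so these maps have image in the radical. Hence the kernels of $m$, $d_1$, $d_2$ lie in the radicals of $\mathcal B_0,\mathcal B_1,\mathcal B_2$; these three terms are minimal, and $\ker d_2=\Omega^3(\Lambda)$. The surjection $\mathcal B_3\to\Omega^3(\Lambda)$ is a projective cover up to a projective direct summand $\mathcal P$, so its kernel gives $\Lambda\cong\Omega^4(\Lambda)\oplus\mathcal P$. (The kernel of $d_3$ is the image of $\Lambda$, and we have not shown directly that it lies in the radical, so $\mathcal P$ must be excluded.) The bimodule $\Lambda$ is indecomposable: its endomorphism ring is the centre of $\Lambda$, which has no nontrivial idempotents because $\Lambda$ is connected. If $\mathcal P\ne0$, then $\Lambda\cong\mathcal P$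 is a projective bimodule. Then each right module $X\cong X\otimes_\Lambda\Lambda$ is a summand of some $X\otimes_\Lambda(\Lambda\otimes_K\Lambda)^n=(X\otimes_K\Lambda)^n$, hence projective, so $\Lambda$ is semisimple, which it is not. So $\mathcal P=0$ and $\Omega^4(\Lambda)\cong\Lambda$.

**Step 4: the period is exactly $4$.** We exclude $1,2,3$. If $\Omega^2(\Lambda)\cong\Lambda$, then the projective covers $\mathcal B_2$ and $\mathcal B_0$ of these bimodules are isomorphic. But the indecomposable summands of $\mathcal B_0$ are of the form $\Lambda e_x\otimes e_x\Lambda$, while those of $\mathcal B_2$ are $\Lambda e_{t(a)}\otimes e_{s(a)}\Lambda$ with $t(a)\ne s(a)$, as $Q$ has no loops. So $\Omega^2(\Lambda)\not\cong\Lambda$. Then also $\Omega(\Lambda)\not\cong\Lambda$. Finally $\Omega^3(\Lambda)\cong\Lambda$ would give $\Omega(\Lambda)\cong\Omega^4(\Lambda)\cong\Lambda$, which is excluded. This proves part 2 of Theorem 1. $\square$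

The argument used little about $Q$. It shows: if $W$ is a cubic potential, $KQ/(\partial W)$ is finite-dimensional, connected, symmetric and non-semisimple, and the arrow ideal maps onto its radical, then $\Omega^4_{\Lambda^e}(\Lambda)\cong\Lambda$. Steps 1 and 2 use only that $W$ is cubic and $\Theta$ symmetrizing; Step 3 uses the remaining hypotheses.

## 10. The bipartite piece on the vertices $A_i$, $B_j$

We now put $\Lambda$ in setting (S) with $(x_1,\dots,x_6)=(B_1,B_2,B_3,A_1,A_2,A_3)$ and $f=\sum_pe_{x_p}$. The following list of arrows will be used repeatedly. At $A_i$ only the $\gamma_{ij}$ start, and $\alpha_i^0$ and the $\beta_j^i$ end. At $B_j$ only the $\alpha_i^j$ and $\beta_j^0$ start, and only the $\gamma_{ij}$ end. At $Z$ only the $\alpha_i^0$ start.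

**Step 1: $H$ and $U$.** A second grading separates them. Put $w(\alpha)=1$ and $w(\beta)=w(\gamma)=0$ for all arrows $\alpha,\beta,\gamma$. Each term of $W$ contains exactly one $\alpha$, so the relations (1) are homogeneous and $\Lambda$ is graded by $w\ge0$. A path of weight $0$ starting at some $A_i$ begins with $\gamma_{ij}$; at $B_j$ it can only continue with $\beta_j^0$ to $Z$, where it stops. So the weight $0$ paths between vertices of $\{A_i,B_j\}$ are the trivial paths and the $\gamma_{ij}$. These are linearly independent in $\Lambda$. Hence $H:=(f\Lambda f)_{w=0}$ is the path algebra of $K_{3,3}$ with arrows $A_i\to B_j$; it is connected, acyclic and non-Dynkin, and the order of the vertices is that of §4. The part $U:=(f\Lambda f)_{w>0}$ is an ideal with $f\Lambda f=H\oplus U$, nilpotent because the weights on $\Lambda$ are bounded. Clearly $0\ne f\ne1$.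

It remains to verify (9). Note that $\Lambda f=H\oplus\widehat V$ and that $\widehat V$ is stable under right multiplication by $H$.

**Step 2: $\widehat V$ is generated by its part at the $A_i$.** More precisely,
$$\widehat Ve_{A_i}=\operatorname{rad}\Lambda\,e_{A_i},\qquad \widehat Ve_{B_j}=\sum_i\widehat Ve_{A_i}\gamma_{ij}. \tag{14}$$
For the first, the left side is spanned by elements of positive weight and by elements of $(1-f)\Lambda e_{A_i}$, so it lies in the radical. Both sides have codimension $1$ in $\Lambda e_{A_i}$, because $He_{A_i}=Ke_{A_i}$. For the second, only the $\gamma_{ij}$ end at $B_j$. So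
$$\Lambda e_{B_j}=Ke_{B_j}+\sum_i\Lambda e_{A_i}\gamma_{ij}=\Big(Ke_{B_j}+\sum_iK\gamma_{ij}\Big)+\sum_i\widehat Ve_{A_i}\gamma_{ij}.$$
The bracket is $He_{B_j}$ and the last sum lies in $\widehat Ve_{B_j}$. Since $\Lambda e_{B_j}=He_{B_j}\oplus\widehat Ve_{B_j}$, that sum is all of $\widehat Ve_{B_j}$.

**Step 3: there are no maps from $\widehat V$ to projectives.** Here the relations at the $\gamma$'s are used. Let $g:\widehat V\to P^H_{B_j}$ be $H$-linear. As $P^H_{B_j}e_{A_i}=0$, $g$ kills all $\widehat Ve_{A_i}$, and then everything by (14).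

Let $g:\widehat V\to P^H_{A_k}$ be $H$-linear. As $e_{A_k}He_{A_i}=0$ for $i\ne k$, $g$ kills $\widehat Ve_{A_i}$ for $i\ne k$, and $g(x)\in Ke_{A_k}$ for $x\in\widehat Ve_{A_k}$. By (14), $\widehat Ve_{A_k}=\operatorname{rad}\Lambda\,e_{A_k}$ is spanned by elements $y\alpha_k^0$ and $y\beta_j^k$ with $y\in\Lambda$. For $x=y\alpha_k^0$ and any $j$, the relation $\sum_i\alpha_i^0\gamma_{ij}=0$ gives
$$g(x)\gamma_{kj}=g(y\alpha_k^0\gamma_{kj})=-\sum_{i\ne k}g(y\alpha_i^0)\gamma_{ij}=0,$$
because $y\alpha_i^0\in\widehat Ve_{A_i}$. Since $g(x)$ is a multiple of $e_{A_k}$, we get $g(x)=0$. For $x=y\beta_j^k$, $g(x)\gamma_{kj}=g(y\beta_j^k\gamma_{kj})=0$ by the relation $\beta_j^k\gamma_{kj}=0$, so again $g(x)=0$. By (14), $g=0$.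

**Step 4: there are no maps from $\widehat V$ to other preprojectives.** We cut $\widehat V$ into pieces too small to map onto any of the other $N_t^k$. The $\gamma$-degree of Lemma 3 is compatible with $w$, so $\widehat V=\bigoplus_d\widehat V_d$ is graded by it, and right multiplication by $\gamma_{ij}$ raises $d$ by one. So $\widehat V$ is the direct sum, over vertices $(u,v)$ and integers $d$, of the $H$-submodules
$$\widehat V_{(u,v),d}=\bigoplus_ie_{(u,v)}\widehat V_de_{A_i}\ \oplus\ \bigoplus_je_{(u,v)}\widehat V_{d+1}e_{B_j}.$$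
The total dimension of such a piece at $B_1,B_2,B_3$ is at most
$$\sum_j\dim e_{(u,v)}\Lambda_{d+1}e_{(0,j)}=\dim e_u\Pi_{d+1}e_0\cdot\sum_j\dim e_j\Pi_{d+1}e_v\le2\cdot3=6,$$
since by the table in §7 no $e_u\Pi_{d+1}e_0$ has dimension above $2$ and no $e_j\Pi_{d+1}e_v$ has dimension above $1$.

Suppose there is a nonzero map from $\widehat V$ to a preprojective module. Then some piece has a nonzero map to an indecomposable preprojective $N$. An indecomposable summand $L$ of its image embeds in $N$, so $L$ is preprojective; and $L$ is a quotient of the piece, so its total dimension at $B_1,B_2,B_3$ is at most $6$. By (7) this dimension is at least $8$ for $N_t^k$ with $t\ge2$. So $L$ is some $P^H_{B_j}$ or $P^H_{A_k}$. Extending the surjection from the piece to $L$ by zero on the other pieces gives a nonzero map $\widehat V\to L$, contrary to Step 3. This proves (9), so $\Lambda$ is in setting (S).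

## 11. Exponential growth of $\dim\Lambda_t$

**Proof of Theorem 1, part 3.** By Proposition 2, after $3t$ mutations at $B_1,B_2,B_3,A_1,A_2,A_3,B_1,\dots$ we have reached
$$T_{3t+1}=\bigoplus_kF(N_t^k)\oplus\bigoplus_kF(N_{t+1}^k)\oplus P_Z\oplus\bigoplus_{i,j}P_{D_{ij}},$$
and $\Lambda_t=\operatorname{End}(T_{3t+1})\in\mu_\bullet(\Lambda)$. We compute its dimension with (4), since $T_{3t+1}$ is tilting.

Let $\sigma(M)$ be the sum of the coefficients of $[M]$ in the basis $[P_x^H]$ of $K_0(\operatorname{proj}H)$. By (6), $\sigma_t:=\sigma(N_t^k)$ does not depend on $k$ and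
$$\sigma_0=\sigma_1=1,\qquad\sigma_{t+2}=3\sigma_{t+1}-\sigma_t,$$
so the $\sigma_t$ are $1,1,2,5,13,\dots$ The class of $F(N_t^k)$ is a combination of the $[P_{A_i}]$ and $[P_{B_j}]$ with coefficient sum $\sigma_t$. By (12) all these classes have the same Euler form with any given class of the list, so only the coefficient sum matters:
$$\chi(F(N_t^k),F(N_{t'}^{k'}))=2\sigma_t\sigma_{t'},\qquad\chi(F(N_t^k),P_Z)=3\sigma_t,\qquad\chi(F(N_t^k),P_{D_{ij}})=\sigma_t,$$
and the same with the arguments exchanged, as $c$ is symmetric. Put $\ell_t=\sigma_t+\sigma_{t+1}$. Then $\ell_0=2$, $\ell_1=3$, $\ell_{t+2}=3\ell_{t+1}-\ell_t$. The coefficient sums of the six moving summands add up to $3\ell_t$. The other ten summands contribute $c(Z,Z)+2\sum_{i,j}c(Z,D_{ij})+\sum c(D_{ij},D_{i'j'})=6+18+9(2+4)=78$, because for each of the nine $D_{ij}$ there are four $D_{i'j'}$ with $i'\ne i$ and $j'\ne j$. Hence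
$$\dim\Lambda_t=2(3\ell_t)^2+2\cdot3\ell_t\,(3+9)+78=18\ell_t^2+72\ell_t+78 .$$
From $\ell_{t+2}-\ell_{t+1}=\ell_{t+1}+(\ell_{t+1}-\ell_t)$, the sequence $2,3,7,18,47,\dots$ increases strictly. So the dimensions of the $\Lambda_t$ are pairwise different and $\mu_\bullet(\Lambda)$ is infinite. $\square$

For $t=0$ the formula gives $72+144+78=294$, as it must. One can also follow the first mutation by hand: it replaces $P_{B_1}$ by the cone of $P_{B_1}\to P_{A_1}\oplus P_{A_2}\oplus P_{A_3}$, with components $\gamma_{11},\gamma_{21},\gamma_{31}$. This raises the sum of the coefficient sums from $6$ to $7$, and the dimension becomes $2\cdot7^2+2\cdot7\cdot12+78=344$. Two more mutations give $\dim\Lambda_1=162+216+78=456$.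

With $\varphi=\frac{1+\sqrt5}2$ we have $\ell_t=\varphi^{2t}+\varphi^{-2t}$: both sides satisfy the same recursion and agree for $t=0,1$. So the dimensions grow exponentially in the number of mutations.

Each $\Lambda_t$ is itself a counterexample. Continuing the sequence of mutations shows $\mu_\bullet(\Lambda_t)\supseteq\{\Lambda_{t'}:t'\ge t\}$, and periodicity and the period are preserved under derived equivalence of selfinjective algebras (Erdmann–Skowroński, *Periodic algebras*, in: Trends in Representation Theory of Algebras and Related Topics, EMS 2008). So over every algebraically closed field there are infinitely many pairwise non-isomorphic symmetric algebras of period exactly $4$ with infinite mutation class.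

## 12. Wild pieces and preinjective summands

The growth can be read off from the module $V=(1-f)\Lambda f$ alone, without Cartan numbers.

**Theorem 2.** Let $\Lambda$ (not necessarily periodic) be in setting (S), so that (9) holds. Then all $\operatorname{End}(T_s)$, $s\ge1$, lie in $\mu_\bullet(\Lambda)$, and
$$\dim\operatorname{Hom}\big(F(\tau^{-m}P_x^H),(1-f)\Lambda\big)=\dim(\tau^mV)e_x\qquad(m\ge0). \tag{15}$$
If $H$ is wild, or if $V$ has a nonzero preinjective direct summand, then $\mu_\bullet(\Lambda)$ contains algebras of arbitrarily large dimension; in particular it is infinite.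

*Proof.* The first claim was shown in §6.

**Step 1: formula (15).** We move the translate from the projective to $V$. By (8) the space is $\operatorname{Hom}_H(\tau^{-m}P_x^H,V)$. By (9), $V$ has no nonzero preprojective summand. So no $\tau^jV$, $j\ge0$, has a nonzero projective summand, since applying $\tau^{-j}$ to such a summand would give a preprojective summand of $V$. Therefore $\tau$ may be applied $m$ times to both arguments, and
$$\operatorname{Hom}_H(\tau^{-m}P_x^H,V)\cong\operatorname{Hom}_H(P_x^H,\tau^mV)=(\tau^mV)e_x .$$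
Summing (15) over $x$: the complex $T_{mr+1}$ contains all $F(\tau^{-m}P^H_x)$ and $(1-f)\Lambda$, so $\dim\operatorname{End}(T_{mr+1})\ge\dim\tau^mV$. It suffices to show that $\dim\tau^mV$ is unbounded in $m$.

**Step 2: $V\ne0$.** This guarantees something to translate. If $V=0$, then $f\Lambda(1-f)\cong D((1-f)\Lambda f)=0$ by the symmetrizing form. So $\Lambda=f\Lambda f\times(1-f)\Lambda(1-f)$ with both factors nonzero, contradicting connectedness.

**Step 3: a preinjective summand.** If $V$ has an indecomposable preinjective summand $L$, the $\tau^mL$ are pairwise non-isomorphic indecomposable preinjectives, because $H$ is non-Dynkin. Such modules are determined by their dimension vectors, so infinitely many vectors with entries in $\mathbb Z_{\ge0}$ occur, and $\dim\tau^mL$ is unbounded.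

**Step 4: $H$ wild.** Let $L$ be an indecomposable summand of $V$; it is not preprojective. (De la Peña–Takane, *Spectral properties of Coxeter transformations and applications*, Arch. Math. 55 (1990), give the precise asymptotics: if $\rho>1$ is the spectral radius of the Coxeter transformation, $\lim_m\rho^{-m}\underline{\dim}\,\tau^mL$ exists and has positive entries. We only need unboundedness, which has a direct proof.) Let $C$ be the Coxeter transformation, so $\underline{\dim}\,\tau^mL=C^m\underline{\dim}\,L$ for all $m\ge0$, since no $\tau^mL$ is projective. Suppose these vectors are bounded. Then only finitely many occur, and $C^{m_1}\underline{\dim}\,L=C^{m_2}\underline{\dim}\,L$ for some $m_1<m_2$. The vector $y=\sum_{m_1\le m<m_2}C^m\underline{\dim}\,L$ is nonzero with nonnegative entries, and $Cy=y$.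

Let $\langle\underline{\dim}\,M,\underline{\dim}\,N\rangle=\dim\operatorname{Hom}_H(M,N)-\dim\operatorname{Ext}^1_H(M,N)$ be the Euler form of $H$. It satisfies $\langle y',z\rangle=-\langle z,Cy'\rangle$ for all $y',z$. Indeed, for $y'=\underline{\dim}\,P_x^H$ the left side is $z_x$, and $C\,\underline{\dim}\,P_x^H=-\underline{\dim}\,I_x^H$, so the right side is $\langle z,\underline{\dim}\,I_x^H\rangle=z_x$; and the $\underline{\dim}\,P_x^H$ form a basis of $\mathbb Z^r$. For our $y$ we obtain $\langle y,z\rangle+\langle z,y\rangle=0$ for all $z$. Taking $z$ to be the unit vector at a vertex $x$, this says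
$$2y_x=\sum_{x-x'}y_{x'},$$
where the sum is over the edges at $x$, with multiplicity, and $x'$ is the other end. If some $y_x$ were $0$, then $y$ would vanish at all neighbours of $x$, and hence everywhere by connectedness. So all $y_x>0$. Now for every $z\in\mathbb Z^r$
$$\langle z,z\rangle=\sum_xz_x^2-\sum_{x-x'}z_xz_{x'}=\sum_{x-x'}\frac{y_xy_{x'}}2\Big(\frac{z_x}{y_x}-\frac{z_{x'}}{y_{x'}}\Big)^2\ge0,$$
where the sums over $x-x'$ run over all edges: on the right the coefficient of $z_x^2$ is $\frac1{2y_x}\sum_{x-x'}y_{x'}=1$. But a connected quiver with positive semidefinite form $\langle z,z\rangle$ is Dynkin or Euclidean, so $H$ is not wild, a contradiction. Hence $\dim\tau^mL$ is unbounded.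

In both cases $\dim\operatorname{End}(T_s)$ is unbounded in $s$. $\square$

For the algebra of §1 the piece is $K_{3,3}$, with $6$ vertices and $9$ edges. The vector $z=(1,\dots,1)$ has $\langle z,z\rangle=6-9<0$, so $H$ is wild, and Theorem 2 gives a second proof that $\mu_\bullet(\Lambda)$ is infinite, without the exact dimensions (2).
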